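# Bilaterally invariant subspaces generated by their analytic part: the Bergman–Dirichlet weight

## 1. The shifts of the sequence $(1,-1)$

For a positive function $\Omega:\mathbb Z\to(0,\infty)$ let $\ell^2(\mathbb Z,\Omega)$ be the Hilbert space of complex sequences $x=\{x_n\}_{n\in\mathbb Z}$ with $\|x\|^2=\sum_n|x_n|^2\Omega(n)<\infty$. The bilateral shift is $(\mathbf Sx)_n=x_{n-1}$. Let $e$ be the sequence with $e_0=1$, $e_1=-1$ and all other entries $0$. How large is the closed span of all its shifts $\mathbf S^je$, $j\in\mathbb Z$?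

By Cauchy–Schwarz and the Riesz theorem, the bounded functionals on $\ell^2(\mathbb Z,\Omega)$ are the maps $x\mapsto\sum_nx_nc_n$ with $\sum_n|c_n|^2/\Omega(n)<\infty$. Such a functional kills $\mathbf S^je$ exactly when $c_j=c_{j+1}$. So it kills all shifts exactly when $c$ is constant, and everything depends on whether $\sum_n1/\Omega(n)$ is finite. Here are three weights.

If $\Omega\equiv1$, the sum diverges. No nonzero functional kills the shifts, and by Hahn–Banach the closed span is the whole space.

If $\Omega(n)=(n+1)^2$ for $n\ge0$ and $\Omega(n)=n^2$ for $n<0$, the sum converges. The functionals that kill the shifts are the multiples of $x\mapsto\sum x_n$, so the closed span is the proper subspace $\{x:\sum_nx_n=0\}$.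

If $\Omega(n)=\frac1{n+1}$ for $n\ge0$ and $\Omega(n)=-n$ for $n\le-1$, then $\sum_n1/\Omega(n)\ge\sum_{n\ge0}(n+1)=\infty$, and the closed span is again everything.

The third weight is the *Bergman–Dirichlet weight*. It is small on the right, so there are many one-sided sequences to choose from, and large on the left. The sequence $e$ is useless for producing a proper invariant subspace there. Is every nonzero sequence that lives on $\{0,1,2,\dots\}$ equally useless?

## 2. Invariant subspaces and their analytic parts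

Write $\ell^2(\mathbb Z_+,\Omega)$ for the closed subspace of sequences that vanish on the negative integers.

**Definition.** A subspace $\mathcal N\subset\ell^2(\mathbb Z,\Omega)$ is *bilaterally invariant* if it is closed, $\mathbf S\mathcal N\subset\mathcal N$ and $\mathbf S^{-1}\mathcal N\subset\mathcal N$. It is *nontrivial* if $\mathcal N\ne\{0\}$ and $\mathcal N\ne\ell^2(\mathbb Z,\Omega)$. Its *analytic part* is $\mathcal N\cap\ell^2(\mathbb Z_+,\Omega)$. It has *property (i)* if it is generated by its analytic part, that is, if $\mathcal N$ is the smallest bilaterally invariant subspace containing $\mathcal N\cap\ell^2(\mathbb Z_+,\Omega)$.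

For the second weight of Section 1, $\mathcal N=\{x:\sum x_n=0\}$ is nontrivial and has property (i): its analytic part contains $e$, and the shifts of $e$ already span $\mathcal N$. For $\Omega\equiv1$ we identify $\ell^2(\mathbb Z)$ with $L^2(\mathbb T)$ by Fourier series. The functions that vanish on a fixed arc form a nontrivial bilaterally invariant subspace, but its analytic part is $\{0\}$, because a nonzero function in the Hardy space $H^2$ is nonzero a.e. on the unit circle $\mathbb T$. In general, for $\Omega\equiv1$, every bilaterally invariant $\mathcal N$ is given by a common zero set on $\mathbb T$, and its analytic part is $\{0\}$ unless $\mathcal N=\ell^2(\mathbb Z)$. So for $\Omega\equiv 1$ property (i) never holds for a nontrivial $\mathcal N$.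

The question for the Bergman–Dirichlet weight comes from Alexander Borichev, Hakan Hedenmalm, and Alexander Volberg, "Large Bergman spaces: invertibility, cyclicity, and subspaces of arbitrary index", arXiv:math/0304318 (2003). The answer is yes.

**Theorem A.** For $\Omega(n)=\frac1{n+1}$ $(n\ge0)$, $\Omega(n)=-n$ $(n\le-1)$, there is a nontrivial bilaterally invariant subspace $\mathcal N\subset\ell^2(\mathbb Z,\Omega)$ which is generated by $\mathcal N\cap\ell^2(\mathbb Z_+,\Omega)$.

For $\alpha,\gamma\in\mathbb R$ let $\Omega_{\alpha,\gamma}(n)=(n+1)^{-\alpha}$ $(n\ge0)$ and $\Omega_{\alpha,\gamma}(n)=|n|^\gamma$ $(n<0)$. Theorem A is the case $\alpha=\gamma=1$ of the following.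

**Theorem B.** If $\gamma>0$ and $\alpha\in\mathbb R$, then $\ell^2(\mathbb Z,\Omega_{\alpha,\gamma})$ has a nontrivial bilaterally invariant subspace with property (i). If $\alpha=0$ and $\gamma\le0$, there is none.

No claim is made for $\gamma\le0$, $\alpha\ne0$. The three weights of Section 1 are $\Omega_{0,0}$, $\Omega_{-2,2}$ and $\Omega_{1,1}$. Sections 5–8 treat all $\alpha,\gamma>0$; for Theorem A alone, put $\alpha=\gamma=1$ and $\beta=\frac14$ throughout and skip Section 9.

**Notation.** $dA$ is area measure, $\mathbb D$ the unit disc, $\bar\partial=\partial/\partial\bar z$, and $\omega(z)=1-|z|^2$. The letters $C,c>0$ denote constants that may change from line to line and depend only on $\alpha,\beta,\gamma$, where $\beta$ is a parameter chosen later. For $\kappa>0$ we have $\int_{\mathbb D}|z|^{2n}\omega^{\kappa-1}dA=\pi B(n+1,\kappa)\asymp(n+1)^{-\kappa}$. Monomials are orthogonal for radial weights, so for $F=\sum F_nz^n$ analytic in $\mathbb D$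
$$\int_{\mathbb D}|F|^2\omega^{\kappa-1}dA\asymp\sum_{n\ge0}|F_n|^2(n+1)^{-\kappa}.\tag{1}$$
For $\kappa=1$ this is the Bergman space.

## 3. A convolution equation

The computation with $e$ generalizes. If we number the coefficients of a functional backwards, orthogonality to all shifts becomes a convolution equation.

**Lemma 1.** Let $\alpha,\gamma\in\mathbb R$. The space $\ell^2(\mathbb Z,\Omega_{\alpha,\gamma})$ has a nontrivial bilaterally invariant subspace with property (i) if and only if there are $a\ne0$ supported on $\mathbb Z_+$ and $b\ne0$ with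
$$\sum_{n\ge0}\frac{|a_n|^2}{(n+1)^\alpha}<\infty,\qquad\sum_{n\ge0}(n+1)^\alpha|b_{-n-1}|^2<\infty,\qquad\sum_{j\ge0}\frac{|b_j|^2}{(j+1)^\gamma}<\infty\tag{2}$$
and
$$(a*b)_k:=\sum_{n\ge0}a_nb_{k-n}=0\qquad\text{for all }k\in\mathbb Z.\tag{3}$$

*Proof.* Write $\Omega=\Omega_{\alpha,\gamma}$. Consecutive values of $\Omega$ have ratios bounded above and below, so $\mathbf S^{\pm1}$ are bounded. The bounded functionals are $\Lambda_b(x)=\sum_nx_nb_{-n-1}$ with $\sum_n|b_{-n-1}|^2/\Omega(n)<\infty$. The part $n\ge0$ of this sum is the second sum in (2). The part $n=-j-1<0$ is $\sum_j|b_j|^2(j+1)^{-\gamma}$, the third. Clearly $\Lambda_b\ne0$ iff $b\ne0$. For $a\in\ell^2(\mathbb Z_+,\Omega)$ and $j\in\mathbb Z$, with absolute convergence,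
$$\Lambda_b(\mathbf S^ja)=\sum_na_{n-j}b_{-n-1}=\sum_ma_mb_{-j-1-m}=(a*b)_{-j-1}.$$

Suppose $a,b$ are given. Let $\mathcal N$ be the closed span of $\{\mathbf S^ja\}_{j\in\mathbb Z}$. It is bilaterally invariant, nonzero, and contained in $\ker\Lambda_b$, which is not the whole space. Any bilaterally invariant subspace that contains $\mathcal N\cap\ell^2(\mathbb Z_+,\Omega)$ contains $a$, hence $\mathcal N$. So $\mathcal N$ has property (i).

Conversely, let $\mathcal N$ be nontrivial with property (i). Its analytic part is not $\{0\}$, since $\{0\}$ generates only $\{0\}$. Take $a\ne0$ in it. As $\mathcal N$ is closed and proper, there is $b\ne0$ as in (2) with $\Lambda_b=0$ on $\mathcal N$. All $\mathbf S^ja$ lie in $\mathcal N$, so (3) holds. $\square$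

**Polynomials never work for the Bergman–Dirichlet weight.** Let $\alpha=\gamma=1$ and let $a\ne0$ have finite support. The set of $b$ that satisfy the last two conditions of (2) is invariant under shifts, hence under convolution with finite sequences. Factor the polynomial $\sum a_nz^n$ into a constant, a power of $z$, and factors $1-\mu z$ with $\mu\neq0$. Removing one factor at a time, it suffices to see that $c_k=\mu c_{k-1}$ for all $k$ forces $c=0$ in this set. Now $c_k=c_0\mu^k$. If $c_0\ne0$, convergence of $\sum_{j\ge0}|\mu|^{2j}/(j+1)$ needs $|\mu|<1$, and convergence of $\sum_{n\ge0}(n+1)|\mu|^{-2n-2}$ needs $|\mu|>1$. So $c=0$, and every nonzero polynomial generates everything.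

**The case $\alpha=0$, $\gamma\le0$ of Theorem B (nonexistence).** Suppose $a\ne0$ and $b$ satisfy (2) and (3). Since $\gamma\le0$, (2) gives $a\in\ell^2(\mathbb Z_+)$ and $b\in\ell^2(\mathbb Z)$. These are the Fourier coefficients of some $f\in H^2\setminus\{0\}$ and $g\in L^2(\mathbb T)$. The function $fg\in L^1(\mathbb T)$ has Fourier coefficients $(a*b)_k=0$, so $fg=0$ a.e. Since $f\ne0$ a.e. on $\mathbb T$, we get $g=0$, that is, $b=0$. By Lemma 1 there is no nontrivial $\mathcal N$ with property (i). $\blacksquare$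

For $\gamma>0$ this argument breaks down because $\sum_{j\ge0}b_jz^j$ may grow near $\mathbb T$ and need not have boundary values. A solution $b$ must use this freedom.

## 4. The sequence of $1/f-\bar f$ for an inner function $f$

The first thing to try is a zero-free analytic $f$ with Taylor sequence $a$, and for $b$ the Taylor sequence of $1/f$. This gives $a*b=\delta_0$, the sequence with a single $1$ at $k=0$. That is one unit away from what we need. So we look for a second solution of $a*b'=\delta_0$ and subtract.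

Let $f$ be a *singular inner function*,
$$f(z)=\exp\Big(-\int_{\mathbb T}\frac{\zeta+z}{\zeta-z}\,d\nu(\zeta)\Big),$$
with $\nu$ a probability measure on $\mathbb T$ singular to Lebesgue measure. It is zero-free, nonconstant, and $|f|=1$ a.e. on $\mathbb T$. The function $\bar f|_{\mathbb T}$ has Fourier coefficients $\overline{a_n}$ at $-n$, $n\ge0$. Convolving them with $a$ gives the Fourier coefficients of $|f|^2=1$, which are again $\delta_0$. So let
$$b=(\text{Taylor sequence of }1/f)-(\text{Fourier sequence of }\bar f|_{\mathbb T}).\tag{4}$$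
Then $(a*b)_k=\delta_{k0}-\delta_{k0}=0$ for all $k$. Moreover $b_{-n}=-\overline{a_n}$ for $n\ge1$, and these do not all vanish since $f$ is not constant. On $\mathbb T$ the functions $1/f$ and $\bar f$ agree a.e., but as formal series they differ.

For $\alpha=0$ the first two conditions in (2) just say $a\in\ell^2$. By (1) with $\kappa=\gamma$, the third holds as soon as $\int_{\mathbb D}|f|^{-2}\omega^{\gamma-1}dA<\infty$. So for $\alpha=0$, $\gamma>0$ it suffices to find a singular inner function whose reciprocal grows slowly. We do this in Section 9.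

**Where this stops.** For $\alpha=1$ the second condition in (2) reads $\sum_{n\ge0}(n+1)|a_{n+1}|^2=\sum_{n\ge1}n|a_n|^2<\infty$. It fails for every singular inner function, because for inner $f$
$$\sum_{n\ge1}n|a_n|^2=\dim(H^2\ominus fH^2).\tag{5}$$
To see (5), let $P_-$ be the projection of $L^2(\mathbb T)$ onto the closed span $H^2_-$ of $\{z^{-n}\}_{n\ge1}$, and let $\mathcal Hg=P_-(\bar fg)$ for $g\in H^2$. On $fH^2$ we have $\mathcal H(fh)=P_-h=0$. If $g\perp fH^2$, then $\bar fg\perp H^2$, so $\mathcal Hg=\bar fg$ and $\|\mathcal Hg\|=\|g\|$. Hence the squared Hilbert–Schmidt norm of $\mathcal H$ is $\dim(H^2\ominus fH^2)$. In the basis $\{z^j\}$ it is $\sum_{j\ge0}\sum_{n>j}|a_n|^2=\sum_nn|a_n|^2$, which proves (5). If $f$ is singular inner, then $f^{1/N}$ is a nonconstant inner function for each $N$, and the chain $H^2\supsetneq f^{1/N}H^2\supsetneq f^{2/N}H^2\supsetneq\dots\supsetneq fH^2$ shows that the dimension is at least $N$. So it is infinite.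

What fails is exactly the negative half of $b$: for $\alpha>0$ it must satisfy a Dirichlet-type condition, and boundary values of $\bar f$ are too rough for it. We keep $1/f$ and replace the correction $\bar f$ by one made inside the disc.

## 5. Cutting off $1/f$: a $\bar\partial$-criterion

The condition $\sum(n+1)^\alpha|b_{-n-1}|^2<\infty$ holds if $b_{-n-1}=\frac1\pi\int_{\mathbb D}q\,w^n\,dA$ with $\int|q|^2\omega^{1-\alpha}dA<\infty$; this is Bessel's inequality, as we shall see. To produce such a $q$, choose a real cutoff $\chi$ on $\mathbb D$, equal to $1$ near the origin, and set $q=\bar\partial(\chi/f)=\bar\partial\chi/f$. The Cauchy transform $G$ of $q$ satisfies $\bar\partial G=q$, so $\chi/f-G$ is analytic and can supply the positive half of $b$.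

Two extreme cutoffs show what is needed. If $\chi\equiv1$, then $q=0$, $b$ is the Taylor sequence of $1/f$, and $a*b=\delta_0$. If $\chi$ has compact support in $\mathbb D$, then $\chi/f$ is compactly supported and equals the Cauchy transform of its own $\bar\partial$-derivative (Pompeiu's formula), so $\chi/f-G=0$. Also $\int q\,w^ndA=\int\bar\partial(\chi w^n/f)dA=0$, and we get $b=0$. We need something in between: $\chi$ must be cut to $0$ near *almost every* boundary point, so that $a*b=0$, while enough of $1/f$ survives near a null set to make $b\ne0$. The cost of cutting is the integral of $|q|^2\omega^{1-\alpha}$, so $1/f$ must be small where $\chi$ moves.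

**Proposition 2.** Let $\alpha,\gamma>0$. Let $f$ be analytic and zero-free in $\mathbb D$, let $\chi:\mathbb D\to[0,1]$ be locally Lipschitz, and put $q:=\bar\partial\chi/f$. Assume:

* (a) $\int_{\mathbb D}|f|^2\omega^{\alpha-1}dA<\infty$ and $\int_{\mathbb D}|f|^{-2}\omega^{\gamma-1}dA<\infty$;
* (b) $\chi=1$ on $\{|z|\le r_0\}$ for some $r_0\in(0,1)$;
* (c) $\int_0^{2\pi}\chi(re^{i\theta})\,d\theta\to0$ as $r\to1$;
* (d) $N:=\int_{\mathbb D}|q|^2\omega^{1-\alpha}dA<\infty$;
* (e) $\sup_{r<1}\int_0^{2\pi}\chi^2|f|^{-2}(re^{i\theta})\,d\theta=\infty$.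

Let $a$ be the Taylor sequence of $f$. Then there is $b\ne0$ such that (2) holds and $a*b=0$.

*Proof.* The first condition in (2) follows from (a) and (1).

**Step 1: set up the Cauchy transform.** We need $q\in L^1$. The function $q$ is locally bounded in $\mathbb D$ and vanishes a.e. on $|z|<r_0$. By Cauchy–Schwarz, $\int|q|dA\le N^{1/2}\big(\int\omega^{\alpha-1}dA\big)^{1/2}<\infty$, as $\alpha>0$. Put
$$V=\chi/f,\qquad G(z)=\frac1\pi\int_{\mathbb D}\frac{q(w)}{z-w}\,dA(w),\qquad g_+=V-G\quad\text{in }\mathbb D.$$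

**Step 2: $g_+$ is analytic.** This makes its Taylor coefficients available as the positive half of $b$. Fix $z_0\in\mathbb D$ and a small $t>0$ with $\{|w-z_0|\le2t\}\subset\mathbb D$. Split $q$ into its restriction to $|w-z_0|<2t$, which is bounded, and the rest, which is integrable. For $|z-z_0|<t$ the first part contributes the convolution of a bounded, compactly supported function with the locally integrable kernel $1/z$, which is continuous. In the second part $|z-w|\ge t$, and dominated convergence gives continuity. So the integral converges absolutely and $G$ is continuous.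

For $\psi\in C_c^\infty(\mathbb D)$, Pompeiu's formula says $\psi(w)=-\frac1\pi\int\frac{\bar\partial\psi(z)}{z-w}dA(z)$. By Fubini, legitimate since $q\in L^1$ and $\sup_w\int|\bar\partial\psi(z)||z-w|^{-1}dA(z)<\infty$,
$$\int G\,\bar\partial\psi\,dA=\int q(w)\,\frac1\pi\int\frac{\bar\partial\psi(z)}{z-w}\,dA(z)\,dA(w)=-\int q\psi\,dA .$$
So $\bar\partial G=q$ as distributions. As $\chi$ is locally Lipschitz and $1/f$ is analytic, also $\bar\partial V=\bar\partial\chi/f=q$. Hence the continuous function $g_+$ satisfies $\bar\partial g_+=0$, and it is analytic by Weyl's lemma.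

**Step 3: the circle means of $G$ are bounded.** This is used twice: to estimate $g_+$, and to show $b\ne0$. Let $\hat q_n(\rho)=\frac1{2\pi}\int_0^{2\pi}q(\rho e^{it})e^{-int}dt$ and let $c_n(r)$ be the Fourier coefficients of $\theta\mapsto G(re^{i\theta})$, $0<r<1$. In computing $c_n(r)$ we may interchange integrals, because $\int_0^{2\pi}|re^{i\theta}-w|^{-1}d\theta\le C_r\big(1+\log^+\frac1{||w|-r|}\big)$, while $q$ is integrable and is bounded near $|w|=r$. For $|w|<|z|$ we have $\frac1{z-w}=\sum_{n\ge0}w^nz^{-n-1}$, and for $|w|>|z|$ we have $\frac1{z-w}=-\sum_{n\ge0}z^nw^{-n-1}$. Thus for $n\ge0$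
$$c_n(r)=-\frac1\pi\int_{|w|>r}q\,r^nw^{-n-1}dA=-2\int_r^1(r/\rho)^n\,\hat q_{n+1}(\rho)\,d\rho,$$
$$c_{-n-1}(r)=\frac1\pi\int_{|w|<r}q\,w^nr^{-n-1}dA=2\int_0^r(\rho/r)^{n+1}\,\hat q_{-n}(\rho)\,d\rho .$$
The powers are at most $1$, and $\hat q_m(\rho)=0$ for a.e. $\rho<r_0$. With $m=n+1$, respectively $m=-n$, Cauchy–Schwarz bounds both $|c_n|^2$ and $|c_{-n-1}|^2$ by
$$4\int_0^1(1-\rho^2)^{\alpha-1}d\rho\cdot\int_{r_0}^1|\hat q_m(\rho)|^2(1-\rho^2)^{1-\alpha}d\rho .$$
Each $m\in\mathbb Z$ occurs exactly once. We sum, use Parseval $\sum_m|\hat q_m(\rho)|^2=\frac1{2\pi}\int|q(\rho e^{it})|^2dt$ on each circle, and note $d\rho\,dt\le r_0^{-1}dA$ on $\rho\ge r_0$. Using Parseval once more for $G$,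
$$\sup_{r<1}\int_0^{2\pi}|G(re^{i\theta})|^2d\theta\le CN/r_0<\infty.\tag{6}$$

**Step 4: define $b$ and check (2).** For $j\ge0$ let $b_j$ be the $j$-th Taylor coefficient of $g_+$. For $n\ge0$ let $b_{-n-1}=\frac1\pi\int_{\mathbb D}q\,w^n\,dA$. We have $|g_+|^2\le2|V|^2+2|G|^2$ and $|V|\le1/|f|$, so (a), (6) and $\gamma>0$ give $\int|g_+|^2\omega^{\gamma-1}dA<\infty$. By (1) this is the third condition in (2). For the second, the functions $\bar w^n$ are orthogonal in $L^2(\omega^{\alpha-1}dA)$ with squared norms $\asymp(n+1)^{-\alpha}$. The function $Q=q\,\omega^{1-\alpha}$ has squared norm $\int|q|^2\omega^{2-2\alpha}\omega^{\alpha-1}dA=N$ there, and its inner product with $\bar w^n$ is $\int q\,w^n\,dA=\pi b_{-n-1}$. Bessel's inequality gives $\sum_n(n+1)^\alpha|b_{-n-1}|^2\le CN$.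

**Step 5: $b\ne0$.** If $b=0$, then $g_+=0$, so $V=G$ in $\mathbb D$, and (6) contradicts (e).

**Step 6: $a*b=0$.** The aim is to collect both halves of $b$ into one area integral of $\bar\partial\chi$. Fix $k\in\mathbb Z$ and let $T_kf=\sum_{0\le n\le k}a_nw^n$, which is $0$ for $k<0$. By (2) and Cauchy–Schwarz the series $(a*b)_k$ converges absolutely, so we may split it at $n=k$.

For $n>k$, $n\ge0$, the entry $b_{k-n}=\frac1\pi\int q\,w^{n-k-1}dA$ belongs to the negative half. The Taylor partial sums of $f$ converge to $f$ in $L^2(\omega^{\alpha-1}dA)$, $q\in L^2(\omega^{1-\alpha}dA)$, and $w^{-k-1}$ is bounded on $\{r_0\le|w|<1\}$, where $q$ lives. Therefore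
$$\sum_{n>k,\,n\ge0}a_nb_{k-n}=\frac1\pi\int q\,w^{-k-1}(f-T_kf)\,dA.$$

For $0\le n\le k$ (so $k\ge0$) the sum $\sum_{0\le n\le k}a_nb_{k-n}$ is the $k$-th Taylor coefficient of $fg_+$. For $|z|<r_0$ we have $V=1/f$ and $G(z)=-\sum_{j\ge0}z^j\,\frac1\pi\int q\,w^{-j-1}dA$. Thus $fg_+=1-fG$ there, and
$$\sum_{0\le n\le k}a_nb_{k-n}=\delta_{k0}+\sum_{0\le n\le k}a_n\frac1\pi\int q\,w^{-(k-n)-1}dA=\delta_{k0}+\frac1\pi\int q\,w^{-k-1}T_kf\,dA .$$
For $k<0$ this holds as $0=0$. Adding the two pieces and using $qf=\bar\partial\chi$, which is in $L^1(\mathbb D)$ by (a), (d) and Cauchy–Schwarz,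
$$(a*b)_k=\delta_{k0}+\frac1\pi\int_{\mathbb D}\bar\partial\chi\;w^{-k-1}\,dA\qquad(k\in\mathbb Z).\tag{7}$$

Green's formula $\int_R\bar\partial F\,dA=\frac1{2i}\oint_{\partial R}F\,dw$ holds for $F$ Lipschitz in a neighborhood of a closed annulus $R$: mollify $F$; the mollifications converge uniformly, and their first derivatives converge boundedly a.e. For $0<r_1<r_0<r<1$ and $F=\chi w^{-k-1}$ it gives
$$\int_{r_1<|w|<r}\bar\partial\chi\,w^{-k-1}dA=\frac1{2i}\oint_{|w|=r}\chi\,w^{-k-1}dw-\frac1{2i}\oint_{|w|=r_1}w^{-k-1}dw .$$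
The last integral, without its sign, is $\pi\delta_{k0}$. The first on the right is at most $\frac12r^{-k}\int_0^{2\pi}\chi(re^{i\theta})d\theta$ in modulus, which tends to $0$ as $r\to1$ by (c). Also $\bar\partial\chi=0$ a.e. on $|w|<r_1$. So the integral in (7) is $-\pi\delta_{k0}$, and $(a*b)_k=\delta_{k0}-\delta_{k0}=0$. $\square$

It remains to construct $f$ and $\chi$. Write $|f|=e^{\alpha u}$ with $u$ harmonic and $u(0)=0$. In terms of $u$: it should be large and positive where $\chi$ is cut off, which must happen near almost every boundary point, but not so large that $f$ leaves the weighted Bergman space. By the mean value property this positive part must be paid for by a large negative part near a null set, which will give (e), but one slow enough that $1/f$ stays in its weighted space. The null set will be a Cantor set.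

## 6. A Cantor set with gaps of relative size $\beta/k$

Fix $\beta\in(0,\frac14]$. Let $\ell_1=\frac12$, $\varepsilon_k=\beta/k$, $\ell_{k+1}=\frac12(1-\varepsilon_k)\ell_k$. Then
$$\tfrac38\ell_k\le\ell_{k+1}\le\tfrac12\ell_k,\qquad\ell_k=2^{-k}p_k,\qquad p_k=\prod_{i<k}\Big(1-\frac\beta i\Big)=\frac{\Gamma(k-\beta)}{\Gamma(1-\beta)\Gamma(k)}\sim C_\beta k^{-\beta}.\tag{8}$$

The intervals of generation $1$ are $[0,\frac12]$ and $[\frac12,1]$. From each interval $J$ of generation $k$ (length $\ell_k$) remove the open middle interval of length $\varepsilon_k\ell_k$, called a *gap of generation $k$*. The two closed pieces that remain are the *children* of $J$; they have generation $k+1$ and length $\ell_{k+1}$. Let $E_k$ be the union of the $2^k$ intervals of generation $k$ and $K=\bigcap_kE_k$. Extend everything $1$-periodically to $\mathbb R$. Then $\mathbb R\setminus E_k$ is the union of the gaps of generation $<k$, and $|E_k\cap[0,1]|=2^k\ell_k=p_k\to0$, so $|K\cap[0,1]|=0$. Endpoints of all intervals lie in $K$.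 Put $d(x)=\operatorname{dist}(x,K)$.

For $\beta=\frac14$: $\varepsilon_1=\frac14$, the gap in $[0,\frac12]$ is $(\frac3{16},\frac5{16})$, and $\ell_2=\frac3{16}$. Next, $\varepsilon_2=\frac18$, the gaps of generation $2$ have length $\frac3{128}$, and $\ell_3=\frac{21}{256}$. The midpoint $\frac14$ has $d(\frac14)=\frac1{16}$.

**Lemma 3.** (G1) If $x\notin E_j$, then $\operatorname{dist}(x,E_j)=d(x)$.

(G2) If $x\in E_j$, then $d(x)\le\ell_j/2$. Hence $\ell_j\le d(x)$ implies $x\notin E_j$.

(G3) In a gap $g$, $d$ is the distance to the nearer endpoint, so $d\le|g|/2$. Always $d\le\beta/4\le\frac1{16}$.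

(G4) An interval $Q$ of length $\ell_m$ meets at most two gaps of generation $<m$. Hence for $0<s_0\le1$
$$\int_{\{t\in Q\setminus E_m,\ d(t)<s_0\}}\log\frac{s_0}{d(t)}\,dt\le4\int_0^{s_0}\log\frac{s_0}s\,ds=4s_0 .$$

*Proof.* (G1) The point $x$ lies in a gap of generation $<j$. A point of $E_j$ nearest to $x$ is an endpoint of that gap, which lies in $K\subset E_j$. (G2) $x$ lies in an interval of length $\ell_j$ with endpoints in $K$. (G3) The first statement is clear. A point outside $K$ lies in some gap, and the largest gaps have length $\varepsilon_1\ell_1=\beta/2$. (G4) On each side of a gap of generation $<m$ there is an adjacent interval of generation $m$, so two consecutive such gaps are separated by at least one interval of generation $m$, which has length $\ell_m$. An interval that meets three of these gaps would contain two such separating intervals and so be longer than $\ell_m$. In each gap, (G3) bounds the integral by $2\int_0^{s_0}\log\frac{s_0}s\,ds=2s_0$. $\square$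

**The profile on the gaps.** For $0<s\le1$ let
$$L(s)=\log(e/s)\ge1,\qquad\varphi(s)=\tfrac12\log\frac{L(s)}s .$$
Then
$$\varphi\text{ is decreasing},\qquad0\le\varphi\le L,\qquad\varphi(s)-\varphi(r)\le\log(r/s)\quad(0<s<r\le1).\tag{9}$$
Indeed $\varphi=\frac12(\log L+L-1)\le L-1$, since $\log L\le L-1$. Moreover $L(s)/L(r)=1+\frac{\log(r/s)}{L(r)}\le1+\log(r/s)\le r/s$, so $\varphi(s)-\varphi(r)=\frac12\log\frac{L(s)}{L(r)}+\frac12\log\frac rs\le\log\frac rs$. Note $e^{2\varphi(s)}=L(s)/s$. Let $w(x)=\varphi(d(x))\ge0$ for $x\notin K$. Since $(\frac38)^k\le\ell_k$, $\ell_{k-1}\le2^{1-k}$ and $\log\frac83<1$,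
$$k\log2\le L(s)\le k+1\qquad(\ell_k\le s<\ell_{k-1},\ k\ge2).\tag{10}$$

**The balancing depths.** Let $W_k$ be the mean of $w$ over a gap of generation $k$. With $\sigma=\frac12\varepsilon_k\ell_k$ this is $W_k=\frac1\sigma\int_0^\sigma\varphi$. By (9) and $\frac1\sigma\int_0^\sigma\log\frac\sigma s\,ds=1$ we get $\varphi(\sigma)\le W_k\le\varphi(\sigma)+1$. By (8), $\log\frac1\sigma=k\log2+O(1+\log k)$, so
$$W_k/k\to\tfrac12\log2,\qquad0\le W_k\le Ck .$$
We now choose numbers $D_k$ so that the data equal to $w$ on the gaps of generation $<k$ and $-D_k$ on $E_k$ have mean zero. Let $D_1=0$ and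
$$(1-\varepsilon_k)D_{k+1}=D_k+\varepsilon_kW_k.\tag{11}$$
For $\beta=\frac14$ the first step is $D_2=W_1/3$: the positive mass $\frac14\ell_1W_1$ on a gap is balanced by the value $-W_1/3$ on the remaining three quarters of the interval.

Since $p_{k+1}=(1-\varepsilon_k)p_k$, multiplying (11) by $p_k$ gives $D_{k+1}p_{k+1}=D_kp_k+\varepsilon_kW_kp_k$, so $D_kp_k=\sum_{j<k}\varepsilon_jW_jp_j$. Here $\varepsilon_jW_jp_j\sim\frac{\beta\log2}2C_\beta j^{-\beta}$ and $\sum_{j<k}j^{-\beta}\sim\frac{k^{1-\beta}}{1-\beta}\to\infty$. By the Stolz–Cesàro theorem $D_kp_k\sim\frac{\beta\log2}{2(1-\beta)}C_\beta k^{1-\beta}$. Dividing by $p_k\sim C_\beta k^{-\beta}$, and noting $D_k>0$ for $k\ge2$ because $W_1\ge\varphi(\beta/4)>0$,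
$$\frac{D_k}k\to\frac{\beta\log2}{2(1-\beta)},\qquad ck\le D_k\le Ck\ (k\ge2),\qquad0\le D_{k+1}-D_k=\varepsilon_k(D_{k+1}+W_k)\le C.\tag{12}$$
The last equality is (11) rearranged, and the bound holds since $\varepsilon_k=\beta/k$.

**Why the relative gap size must shrink.** With a constant ratio $\varepsilon_k=\varepsilon\in(0,\frac14]$ we would have $p_k=(1-\varepsilon)^{k-1}$, and $D_kp_k=\sum_{j<k}\varepsilon W_jp_j$ would still hold. So $D_k\ge(1-\varepsilon)^{1-k}\varepsilon W_1$ for $k\ge2$, which grows exponentially. Our lower bound for $u$ at heights comparable to $\ell_k$ will be $-D_k-C$. The resulting bound $Ce^{2\alpha D_k}$ for $|f|^{-2}$ would be doubly exponential in $k$ and useless against $\ell_k^\gamma$. With $\varepsilon_k=\beta/k$ the depth $D_k$ is linear in $k$, with a small slope if $\beta$ is small.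

**Martingale differences.** Let $\mu_k=w$ on $\mathbb R\setminus E_k$ and $\mu_k=-D_k$ on $E_k$. In particular $\mu_1=0$. Let $v_k=\mu_{k+1}-\mu_k$. It vanishes off $E_k$. In an interval $J$ of generation $k$ it equals $w+D_k$ on the gap and $-(D_{k+1}-D_k)$ on the two children. So
$$\int_Jv_k=\ell_k\big[\varepsilon_k(W_k+D_k)-(1-\varepsilon_k)(D_{k+1}-D_k)\big]=\ell_k\big[\varepsilon_kW_k+D_k-(1-\varepsilon_k)D_{k+1}\big],$$
and by (11), (12)
$$\int_Jv_k=0,\qquad\int_J|v_k|\le\varepsilon_k\ell_k(W_k+D_k)+(D_{k+1}-D_k)\ell_k\le C\ell_k.\tag{13}$$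

## 7. The harmonic function with data $w$ on the gaps

Let $P_y(t)=\frac1\pi\frac y{t^2+y^2}$. Then $P_y'(t)=-\frac1\pi\frac{2ty}{(t^2+y^2)^2}$, so $|P_y'(t)|\le\frac1{\pi(t^2+y^2)}$ and $|P_y'(t)|\le\frac{2y}{\pi|t|^3}$. Put $u_k(x,y)=(P_y*\mu_k)(x)$ for $y>0$; the data are periodic and locally integrable (logarithmic singularities at the ends of finitely many gaps per period). Since $\mu_1=0$, $u_k=\sum_{j<k}P_y*v_j$.

We compare suprema with averages repeatedly. If $Q$ is an interval with $|Q|\le y$ and $t,t'\in Q$, then $(x-t')^2+y^2\le2(x-t)^2+2|Q|^2+y^2\le3\big((x-t)^2+y^2\big)$. Hence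
$$\sup_{t\in Q}\frac1{(x-t)^2+y^2}\le\frac3{|Q|}\int_Q\frac{dt'}{(x-t')^2+y^2}.\tag{14}$$

**Lemma 4.** (E1) If $\ell_j\le y$, then $|P_y*v_j|\le C\ell_j/y$.

(E2) If $x\notin K$, $d=d(x)$, $\ell_j\le d$ and $y>0$, then $|P_y*v_j(x)|\le Cy\ell_j/d^2$.

*Proof.* Because $\int_Jv_j=0$ for each $J$ of generation $j$, we may subtract from $P_y(x-\cdot)$ its value at a point of $J$. So by (13)
$$|P_y*v_j(x)|\le\sum_J\ell_j\sup_{t\in J}|P_y'(x-t)|\cdot C\ell_j .$$
For (E1) use the first bound for $P_y'$ and (14): the sum is at most $C\ell_j\int\frac{dt}{(x-t)^2+y^2}=C\ell_j/y$. For (E2), (G2) and (G1) show that all $J$ are at distance $\ge d$ from $x$. As $|J|\le d$, $|x-t'|\le2|x-t|$ for $t,t'\in J$. With the second bound for $P_y'$ the sum is at most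
$$\sum_JC\ell_j^2\sup_{t\in J}\frac y{|x-t|^3}\le C\ell_j\int_{|t|\ge d}\frac{y\,dt}{|t|^3}=C\ell_jy/d^2.\qquad\square$$

**The limit.** By (8), $\sum_{j\ge k}\ell_j\le2\ell_k$. So (E1) shows that $u=\lim u_k$ exists locally uniformly in $\{y>0\}$, uniformly in $x$ for fixed $y$. The function $u$ is harmonic and $1$-periodic in $x$. By Fubini and periodicity $\int_0^1u_k(x,y)dx=\int_0^1\mu_k=\int_0^1\mu_1=0$, the middle step by (13). Therefore
$$|u-u_k|\le C\ \text{ if }\ell_k\le y;\qquad|u|\le C/y\ \text{ for }y\ge\tfrac12;\qquad\int_0^1u(x,y)\,dx=0.\tag{15}$$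
The second claim is (E1) summed from $j=1$, with $u_1=0$.

For $x\notin K$, $d=d(x)$, let $k(d)=\min\{k:\ell_k\le d\}$. Since $d\le\frac1{16}<\ell_1$, we have $k=k(d)\ge2$ and $\ell_k\le d<\ell_{k-1}\le\frac83\ell_k$. By (E2), for $0<y\le d$ and $k=k(d)$,
$$|u(x,y)-u_k(x,y)|\le\sum_{j\ge k}\frac{Cy\ell_j}{d^2}\le\frac{Cy\ell_k}{d^2}\le\frac{Cy}d\le C.\tag{16}$$

**Lemma 5.**

* (U1) If $0<y<\frac12$ and $\ell_k\le y<\ell_{k-1}$, then $u(x,y)\ge-D_k-C$.
* (U2) If $x\notin K$ and $0<y\le d/L(d)$, $d=d(x)$, then $u(x,y)\ge w(x)-C$.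
* (U3) If $x\notin K$ and $0<y\le d=d(x)$, then $u(x,y)\le w(x)+C-c\,L(d)\,y/d$.
* (U4) If $d(x)\le y<\frac12$, then $u(x,y)\le(1-c_0)\varphi(y)+C$, where $c_0=\frac3{40\pi}$.

Here is what each part is for. (U1) puts $1/f$ in its weighted space. (U2) makes $1/f$ small where $\chi$ moves, and gives (e). (U3) and (U4) put $f$ in its weighted space. The factor $L(d)$ in (U2) and (U3) is the depth of the nearby negative data, which is already felt at height $d/L(d)$ above a gap point.

*Proof of (U1).* $\mu_k\ge-D_k$, so $u_k\ge-D_k$. Use (15).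

*Proof of (U2).* Let $k=k(d)$. By (G2), $x\notin E_k$, and by (G1) $E_k$ is at distance $d$ from $x$. On $|t-x|<d/2$ we are outside $E_k$ and $d(t)<\frac32d$, so there $\mu_k=w\ge\varphi(3d/2)\ge\varphi(d)-\log\frac32$ by (9). This set has $P_y(x-\cdot)$-mass at least $1-Cy/d$. Elsewhere outside $E_k$, $\mu_k\ge0$. The set $E_k$ contributes at least $-CD_ky/d$. So
$$u_k(x,y)\ge\varphi(3d/2)-C\varphi(3d/2)\frac yd-CD_k\frac yd .$$
Now $\varphi(3d/2)\le\varphi(d)\le L(d)$, $D_k\le Ck\le CL(d)$ by (12) and (10), and $y/d\le1/L(d)$. Hence $u_k\ge w(x)-C$. As $y\le d$, (16) finishes the proof.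

*Proof of (U3).* Let $k=k(d)$ and let $g\ni x$ be the gap that contains $x$, of generation $m$. Since $x\in E_m$ and $x\notin E_k$, $m<k$. We bound $u_k(x,y)=\int P_y(x-t)\mu_k(t)dt$ from above. The data are $-D_k$ on $E_k$ and $w$ on the gaps of generation $<k$. We treat in turn $E_k$, the gap $g$, the other gaps of generation $\ge m$, and the gaps of generation $<m$.

**Step 1: the negative part.** This produces the term $-cL(d)y/d$. A point of $K$ nearest to $x$ lies in an interval $I$ of generation $k$, and $I\subset\{|t-x|\le d+\ell_k\le2d\}$, $\ell_k\ge\frac38d$. So $\int_IP_y(x-t)dt\ge\frac38d\cdot\frac y{\pi(4d^2+y^2)}\ge cy/d$. Thus $I$ contributes at most $-cD_ky/d\le-cL(d)y/d$, by (12) and $L(d)\le k+1\le\frac32k$. The rest of $E_k$ contributes at most $0$ and is dropped.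

**Step 2: the gap $g$.** This produces the main term $w(x)$. By (9), $w(t)\le\varphi(d/2)+\mathbf 1_{d(t)<d/2}\log\frac d{2d(t)}$, so
$$\int_gP_y(x-t)w(t)\,dt\le\varphi(d/2)+\int_{t\in g,\,d(t)<d/2}P_y(x-t)\log\frac d{2d(t)}\,dt .$$
In the last integral $|x-t|\ge d(x)-d(t)\ge d/2$, so $P_y(x-t)\le Cy/d^2$. By (G3) the integral is at most $C\frac y{d^2}\cdot2\int_0^{d/2}\log\frac d{2s}ds\le Cy/d\le C$. As $\varphi(d/2)\le\varphi(d)+\log2$, the gap $g$ contributes at most $w(x)+C$.

**Step 3: gaps $g'\ne g$ of generation $j$ with $m\le j<k$.** They should contribute only $O(y/d)$. Such a $g'$ lies in its own interval $J$ of generation $j$, and $\int_{g'}w=\varepsilon_j\ell_jW_j\le C\ell_j$. Both neighbors of $g'$ are intervals of generation $j+1$. Since $m\le j$, $g\cap E_{j+1}=\emptyset$, so one of these neighbors lies between $x$ and $g'$. Hence $|x-t|\ge\ell_{j+1}\ge\frac38\ell_j$ on $g'$. For $t\in g'$, $t'\in J$ this gives $(x-t')^2+\ell_j^2\le2(x-t)^2+3\ell_j^2\le C|x-t|^2$. Therefore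
$$\int_{g'}P_y(x-t)w(t)\,dt\le C\ell_j\,y\sup_{t\in g'}|x-t|^{-2}\le Cy\int_J\frac{dt'}{(x-t')^2+\ell_j^2}.$$
Summing over the $J$ of generation $j$ gives at most $Cy/\ell_j$. By (8), summing over $j<k$ gives at most $Cy/\ell_{k-1}\le Cy/d$.

**Step 4: gaps of generation $<m$** (if $m\ge2$). Here the choice $\varepsilon_m=\beta/m$ enters exactly. These gaps fill $\mathbb R\setminus E_m$. They are at distance $\ge\ell_{m+1}\ge\frac38\ell_m$ from $x$, because $g$ is the middle gap of an interval of generation $m$. Tile $\mathbb R$ by intervals $Q$ of length $\ell_m$. By (9), (G4) with $s_0=\ell_m$, and (10),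
$$\int_{Q\setminus E_m}w\le\ell_m\varphi(\ell_m)+4\ell_m\le Cm\ell_m .$$
As in Step 3, $(x-t')^2+\ell_m^2\le C|x-t|^2$ for $t\in Q\setminus E_m$, $t'\in Q$. So the contribution is at most
$$\sum_QCm\ell_m\,y\sup_{t\in Q\setminus E_m}|x-t|^{-2}\le Cmy\int\frac{dt'}{(x-t')^2+\ell_m^2}\le\frac{Cmy}{\ell_m}=\frac{C\beta y}{|g|}\le\frac{Cy}d,$$
where we used $|g|=\beta\ell_m/m$ and $d\le|g|/2$.

Adding the four parts, with $y/d\le1$, gives $u_k(x,y)\le w(x)+C-cL(d)y/d$, and (16) gives (U3).

*Proof of (U4).* Choose $k\ge2$ with $\ell_k\le y<\ell_{k-1}\le\frac83\ell_k$. By (15) $u\le u_k+C$. First we find negative data of definite harmonic measure. A point of $K$ nearest to $x$ lies in an interval $I$ of generation $k$ with $I\subset\{|t-x|\le y+\ell_k\le2y\}$, so $\int_{E_k}P_y(x-t)dt\ge\ell_k\cdot\frac y{\pi(4y^2+y^2)}=\frac{\ell_k}{5\pi y}\ge\frac3{40\pi}=c_0$. Hence $\mathbb R\setminus E_k$ has mass at most $1-c_0$. Dropping the negative data and using $w(t)\le\varphi(y)+\mathbf 1_{d(t)<y}\log\frac y{d(t)}$,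
$$u_k\le(1-c_0)\varphi(y)+\int_{\mathbb R\setminus E_k,\;d(t)<y}P_y(x-t)\log\frac y{d(t)}\,dt .$$
Tile $\mathbb R$ by intervals $Q$ of length $\ell_k\le y$. By (G4), $\int_{Q\setminus E_k,\,d<y}\log\frac yd\le4y$. By (14), $\sum_Q\ell_k\sup_QP_y(x-\cdot)\le3\int P_y=3$. So the last integral is at most $12y/\ell_k\le C$. $\square$

## 8. The criterion verified for $\alpha,\gamma>0$

Choose $\beta\in(0,\frac14]$ with $\frac{\alpha\beta}{1-\beta}<\gamma$. For $\alpha=\gamma=1$, $\beta=\frac14$ will do, since then $\frac{\alpha\beta}{1-\beta}=\frac13$.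

**The function $f$.** With $z=e^{2\pi i(x+iy)}$ the periodic function $u$ defines a harmonic function $U$ in $\mathbb D\setminus\{0\}$. By (15) $u\to0$ as $y\to\infty$, so $U$ extends harmonically with $U(0)=0$. Let $\tilde U$ be its harmonic conjugate and
$$f=\exp\big(\alpha(U+i\tilde U)\big),$$
which is analytic and zero-free with $|f|=e^{\alpha u}$. Under the change of variables, $|z|=e^{-2\pi y}$, $dA=4\pi^2e^{-4\pi y}dx\,dy$, and $\omega=1-e^{-4\pi y}\asymp y$ for $0<y\le1$. For real $\chi$, $|\bar\partial\chi|^2dA$ corresponds to $\frac14|\nabla\chi|^2dx\,dy$ by conformal invariance.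

**The cutoff $\chi$.** We cut at height $d/L(d)$, the largest at which (U2) applies. Let $\tau(s)=s/L(s)$, $\tau(0)=0$. Since $L'=-1/s$, $0<\tau'=\frac1L+\frac1{L^2}\le2$ on $(0,1]$. So $H(x)=\tau(d(x))$ is $2$-Lipschitz, $0\le H\le d\le\frac1{16}$, and $H=0$ exactly on $K$. Let $\vartheta(s)=\min(1,\max(0,2s-1))$ and set $\chi(x,y)=\vartheta(y/H(x))$, with $\chi=1$ if $H(x)=0$.

Given $y_0>0$, for $y>y_0/2$ we have $\chi=\vartheta\big(y/\max(H(x),y_0/2)\big)$: if $H(x)<y_0/2$, both sides are $1$. So $\chi$ is locally Lipschitz. It is $1$-periodic, $\chi=1$ for $y\ge H(x)$, in particular for $y\ge\frac1{16}$, and $\chi=0$ for $y\le\frac12H(x)$ when $H(x)>0$. Up to null sets $\nabla\chi\ne0$ only where $\frac12H\le y\le H$, and there $|\nabla\chi|\le2\big(\frac1H+\frac{2y}{H^2}\big)\le\frac6H$ a.e. As a function on $\mathbb D$, equal to $1$ at $0$, $\chi$ is locally Lipschitz. We check the hypotheses of Proposition 2.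

**Condition (a), first integral: $f$ lies in the weighted space with exponent $\alpha$.** For $y\ge\frac12$, $u$ is bounded and $\omega$ is bounded below. On $\{d(x)\le y<\frac12\}$, (U4) gives
$$e^{2\alpha u}y^{\alpha-1}\le Ce^{2\alpha(1-c_0)\varphi(y)}y^{\alpha-1}=C\Big(\frac{L(y)}y\Big)^{\alpha(1-c_0)}y^{\alpha-1}=C\,L(y)^{\alpha(1-c_0)}y^{\alpha c_0-1},$$
which is integrable over $0\le x\le1$, $0<y<\frac12$. On $\{y<d(x)\}$, (U3) and $\int_0^\infty e^{-2\alpha cLy/d}y^{\alpha-1}dy=C(d/L)^\alpha$ give
$$\int_0^1dx\int_0^dCe^{2\alpha\varphi(d)}e^{-2\alpha cL(d)y/d}y^{\alpha-1}dy\le C\int_0^1\Big(\frac{L(d)}d\Big)^\alpha\Big(\frac d{L(d)}\Big)^\alpha dx<\infty .$$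

**Condition (a), second integral: $1/f$ lies in the weighted space with exponent $\gamma$.** The part $y\ge\frac12$ is finite as before. By (U1), the part $y<\frac12$ is at most
$$C\sum_{k\ge2}e^{2\alpha D_k}\int_0^{\ell_{k-1}}y^{\gamma-1}dy\le C\sum_{k\ge2}e^{2\alpha D_k}\ell_{k-1}^\gamma .$$
Here $\ell_{k-1}^\gamma\le2^{\gamma(1-k)}$, and $2\alpha D_k=\big(\frac{\alpha\beta}{1-\beta}+o(1)\big)k\log2$ by (12). The sum converges since $\frac{\alpha\beta}{1-\beta}<\gamma$.

**Condition (b).** $\chi=1$ for $y\ge\frac1{16}$, that is, for $|z|\le r_0=e^{-\pi/8}$.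

**Condition (c): the cutoff vanishes in the mean.** $\int_0^1\chi(x,y)dx\le|\{x\in[0,1]:H(x)\le2y\}|\to|K\cap[0,1]|=0$ as $y\to0$.

**Condition (d): the cost of cutting is finite.** On $\frac12H\le y\le H=d/L(d)$, (U2) gives $e^{-2\alpha u}\le Ce^{-2\alpha\varphi(d)}=C(d/L(d))^\alpha=CH^\alpha$. So
$$\int|q|^2\omega^{1-\alpha}dA\le C\int_0^1H^{-2}H^\alpha\int_{H/2}^Hy^{1-\alpha}dy\,dx\le C\int_0^1H^{-2}H^\alpha H^{2-\alpha}dx=C<\infty .$$

The term $\frac12\log L$ in $\varphi$ is used here. With $\varphi=\frac12\log\frac1s$ and the same $H$, we would have $e^{-2\alpha\varphi(d)}=d^\alpha=H^\alpha L(d)^\alpha$, and the same computation would give the bound $C\int_0^1L(d)^\alpha dx$. On the $2^j$ gaps of generation $j$, of total length $p_j\varepsilon_j\ge cj^{-\beta-1}$, we have $L(d)\ge cj$. So this integral is at least $c\sum_jj^{\alpha-\beta-1}$, which is infinite for $\alpha\ge\beta$, in particular for $\alpha=1$.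

**Condition (e): enough of $1/f$ survives.** We use the mean value zero of $u$. Let $S_y=\{x\in[0,1]:H(x)\le y\}$; there $\chi=1$. Off $S_y$ we have $y<d/L(d)$, so (U2) gives $u\ge w-C$. By (15),
$$\int_{S_y}u\,dx=-\int_{[0,1]\setminus S_y}u\,dx\le-M_y,\qquad M_y=\int_{\{x\in[0,1]:H(x)>y\}}w\,dx-C .$$
As $y\to0$, the sets $\{H>y\}$ increase to $[0,1]\setminus K$, and
$$\int_0^1w\,dx=\sum_j2^j\varepsilon_j\ell_jW_j=\sum_jp_j\varepsilon_jW_j=\infty,$$
since the terms are $\ge cj^{-\beta}$ for large $j$ and $\beta<1$. So $M_y\to\infty$. When $M_y>0$, necessarily $|S_y|>0$, for otherwise $0=\int_{S_y}u\le-M_y<0$. By Jensen's inequality and $e^t\ge t$,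
$$\int_0^1\chi^2e^{-2\alpha u}dx\ge\int_{S_y}e^{-2\alpha u}dx\ge|S_y|\,e^{2\alpha M_y/|S_y|}\ge2\alpha M_y\to\infty\qquad(y\to0).$$

Proposition 2 and Lemma 1 prove Theorem A ($\alpha=\gamma=1$) and Theorem B for $\alpha,\gamma>0$. $\blacksquare$

## 9. The exponents $\alpha\le0$, $\gamma>0$

By Lemma 1 we have to find $a$ and $b$. The case $\alpha=0$, $\gamma\le0$ was settled in Section 3.

**The case $\alpha=0$, $\gamma>0$: a singular inner function with slowly growing reciprocal.** By Section 4 it suffices to find a singular inner $f$ with $\int|f|^{-2}\omega^{\gamma-1}dA<\infty$. Take $\beta=\frac14$ in Section 6.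

First we need the natural measure on $K$. Let $F_k(x)=p_k^{-1}|E_k\cap[0,x]|$ for $x\in[0,1]$. It is continuous and nondecreasing from $0$ to $1$, constant on gaps of generation $<k$, and increases by $2^{-k}$ over each interval of generation $k$. Since $F_{k+1}$ and $F_k$ agree at the endpoints of the intervals of generation $k$ and on the gaps of generation $<k$, $|F_{k+1}-F_k|\le2^{-k}$. The uniform limit is the distribution function of a probability measure $\nu$ without atoms, carried by $K\cap[0,1]$, with $\nu(J)=2^{-j}$ for every $J\subset[0,1]$ of generation $j$. It is singular since $|K\cap[0,1]|=0$. Extend it periodically.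

Next we bound its Poisson integral. If $\ell_k\le y$, then by (14)
$$P_y*\nu(x)\le\sum_J2^{-k}\sup_{t\in J}P_y(x-t)\le\frac{3\cdot2^{-k}}{\ell_k}=\frac3{p_k}\le Ck^{1/4},$$
the sum being over the $J$ of generation $k$. The periodized kernel $\sum_lP_y(x+l)$ is the Poisson kernel $\frac{1-|z|^2}{|1-z|^2}$ of the disc at $z=e^{2\pi i(x+iy)}$. So the singular inner function $f$ of the measure $\nu$, carried to $\mathbb T$, has $|f|=e^{-P_y*\nu}$. For $y\ge\frac12$ the bound with $k=1$ shows that $1/f$ is bounded. For $y<\frac12$ use $\ell_k\le y<\ell_{k-1}$, $k\ge2$. In total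
$$\int|1/f|^2\omega^{\gamma-1}dA\le C+C\sum_{k\ge2}\ell_{k-1}^\gamma e^{Ck^{1/4}}<\infty .$$
So $a$, the Taylor sequence of $f$, and $b$ from (4) satisfy (2) and (3), with $a\ne0$ and $b\ne0$.

**The case $\alpha<0$, $\gamma>0$: a measure on a zero set.** In Section 1 the constant sequence $b$ was the Fourier sequence of a point mass at $1$, and $a$ belonged to $f=1-z$, which vanishes there. When the exponents are small, a point mass is too rough. We replace it by a measure on a larger null set, and $1-z$ by a smooth analytic function vanishing on that set.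

Choose $0<s<1$ with $s\le\min(|\alpha|,\gamma)$, then $\delta\in(1-s,1)$, $\xi=2^{-1/\delta}<\frac12$ and $\eta\in(\delta,1)$. Let $K'\subset\mathbb T$ be the Cantor set of constant dissection ratio $\xi$ built in an arc of length $1$: there are $2^j$ closed arcs of generation $j$, each of length $\xi^j$. Let $\nu$ be the probability measure on $K'$ that gives mass $2^{-j}=\xi^{j\delta}$ to each of them. Constants may now also depend on $s,\delta,\eta$.

**Step 1: size of $\nu$ on arcs.** An arc of length $\le\xi^j$ meets at most two arcs of generation $j$, since one meeting three would contain the middle one together with two gaps. Choosing $j$ with $\xi^{j+1}<|I|\le\xi^j$ if $|I|\le1$, and using $\nu\le1$ otherwise, we get $\nu(I)\le C|I|^\delta$ for all arcs $I$. In the other direction, let $\zeta\in K'$ and $\xi^j\le\rho<\xi^{j-1}$, $j\ge0$. The arc of generation $j$ that contains $\zeta$ lies in $\{|\cdot-\zeta|\le\rho\}$, so this set has measure at least $\xi^{j\delta}\ge(\xi\rho)^\delta$. Since $\xi^{-1}>2$,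 this gives $\nu(\{|\zeta'-\zeta|\le\rho\})\ge c\rho^\delta$ for $0<\rho\le2$.

**Step 2: the sequence $b=\hat\nu$**, where $\hat\nu(n)=\int e^{-int}d\nu(t)$, satisfies the last two conditions in (2). For $|t|\le\pi$ the Fejér kernel satisfies
$$F_M(t)=\sum_{|n|\le M}\Big(1-\frac{|n|}{M+1}\Big)e^{int}\le\min\Big(M+1,\frac{\pi^2}{(M+1)t^2}\Big).$$
Let $M=2N$, $N\ge1$. The Fejér weights are at least $\frac12$ for $|n|\le N$, so
$$\sum_{|n|\le N}|\hat\nu(n)|^2\le2\iint F_M(x-t)\,d\nu(t)\,d\nu(x)\le C\Big(M\cdot M^{-\delta}+\sum_{i\ge0}\frac M{4^i}\Big(\frac{2^{i+1}}M\Big)^\delta\Big)\le CN^{1-\delta}.$$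
In the middle step $|x-t|$ is the distance on the circle, and the $t$-integral is decomposed into $|x-t|\le\frac1M$ and the shells $\frac{2^i}M<|x-t|\le\frac{2^{i+1}}M$, with Step 1 giving the mass of each. The last sum converges since $\delta<2$. The block $2^i<|n|\le2^{i+1}$ of $\sum_n(1+|n|)^{-s}|\hat\nu(n)|^2$ is at most $C2^{-is}2^{i(1-\delta)}$, and $1-\delta<s$, so $\sum_n(1+|n|)^{-s}|\hat\nu(n)|^2<\infty$. As $\alpha\le-s$ and $\gamma\ge s$, $b$ satisfies the last two conditions in (2). Also $b_0=1\ne0$.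

**Step 3: a smooth analytic function vanishing on $K'$.** For $z\in\mathbb D$ put
$$h(z)=\int(1-z\bar\zeta)^{-\eta}\,d\nu(\zeta),\qquad f=e^{-h},$$
with the principal branch. Let $\rho=\operatorname{dist}(z,K')\le2$ and let $\zeta_0\in K'$ be nearest to $z$. Since $|\arg(1-z\bar\zeta)|<\frac\pi2$ and $|1-z\bar\zeta|=|z-\zeta|$, which is at most $2\rho$ when $|\zeta-\zeta_0|\le\rho$,
$$\operatorname{Re}h(z)\ge\cos\tfrac{\pi\eta}2\int|z-\zeta|^{-\eta}d\nu(\zeta)\ge\cos\tfrac{\pi\eta}2\,(2\rho)^{-\eta}\,\nu(\{|\zeta-\zeta_0|\le\rho\})\ge c\rho^{-(\eta-\delta)} .$$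
Differentiating under the integral, $|h^{(m)}(z)|\le C_m\rho^{-\eta-m}$. The derivative $f^{(m)}$ is $e^{-h}$ times a polynomial in derivatives of $h$. So for each $m$ there is $N_m$ with $|f^{(m)}(z)|\le C_m\rho^{-N_m}\exp(-c\rho^{-(\eta-\delta)})$. Since $\eta>\delta$, the right side is bounded, so all derivatives of $f$ are bounded in $\mathbb D$. By Cauchy's estimates for the Taylor coefficients of $f^{(m)}$, the Taylor coefficients $a_n$ of $f$ are $O(n^{-m})$ for every $m$, and the first condition in (2) holds. Moreover $f$ extends continuously to $\overline{\mathbb D}$ with $f=\sum a_nz^n$ there, and $f=0$ on $K'$ because $|f|\le\exp(-c\rho^{-(\eta-\delta)})\to0$ as $\rho\to0$. Clearly $a\ne0$, as $f$ has no zeros in $\mathbb D$.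

**Step 4: the convolution.** Since $\sum|a_n|<\infty$,
$$(a*b)_k=\sum_na_n\int e^{-i(k-n)t}d\nu(t)=\int f(e^{it})e^{-ikt}d\nu(t)=0\qquad(k\in\mathbb Z),$$
because $f=0$ on $K'$, which carries $\nu$. By Lemma 1 this completes the proof of Theorem B. $\blacksquare$
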